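\title{The semicircle law for random geometric graphs on the sphere: a spectral criterion}

\begin{abstract}
Let $A$ be the adjacency matrix of the random geometric graph $\mathcal G(n,d,p)$ built from $n$ independent uniform points on $\mathbb S^{d-1}$ with edge density $p<1/2$. We prove that the empirical spectral distribution of $A/\sqrt{np(1-p)}$ converges to the semicircle law whenever $np\to\infty$ and $d=\omega(np\log(1/p))$. This is the sufficiency direction of a conjecture of Cao and Zhu. For all $d\ge2$ and $np\to\infty$ we give a necessary and sufficient condition in terms of the eigenvalues of the spherical cap kernel. It shows that the condition $d=\omega(np\log(1/p))$ is sharp when $p$ is bounded below and is not necessary in general when $p\to0$. The proof is a moment method. The graph integrals that arise are bounded through three norms of the kernel only, by the Cauchy--Schwarz inequality over two edge-disjoint spanning trees and a reduction along cuts with two edges.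
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and the question}

Let $d\ge2$, let $\sigma$ be the uniform probability measure on the unit sphere $\mathbb S^{d-1}\subset\mathbb R^d$, and let $p\in(0,1/2)$. Throughout, $t$ denotes the inner product $\langle x,y\rangle$ of two independent points with law $\sigma$. The law of $t$ is symmetric and has a positive density on $(-1,1)$, so there is a unique $\tau=\tau(d,p)\in(0,1)$ with $\mathbb P(t\ge\tau)=p$. The random geometric graph $\mathcal G(n,d,p)$ has vertex set $\{1,\dots,n\}$: sample independent points $v_1,\dots,v_n$ with law $\sigma$ and join $i\ne j$ when $\langle v_i,v_j\rangle\ge\tau$. Its adjacency matrix is $A$. The parameters $p=p(n)$ and $d=d(n)$ depend on $n$, and all limits are taken as $n\to\infty$.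

For a symmetric $n\times n$ matrix $M$ with eigenvalues $\xi_1,\dots,\xi_n$, let $\mu_M=\frac1n\sum_i\delta_{\xi_i}$ be its empirical spectral distribution, and let
\[
\mu_{sc}(dx)=\frac1{2\pi}\sqrt{4-x^2}\,\mathbf 1_{[-2,2]}(x)\,dx .
\]
We say that \emph{the semicircle law holds for} a sequence of random matrices $M=M_n$ if $\mu_M\to\mu_{sc}$ weakly in probability, that is, if $\int f\,d\mu_M\to\int f\,d\mu_{sc}$ in probability for every bounded continuous $f$. We say that it holds for $\mathcal G(n,d,p)$ if it holds for $A/\sqrt{np(1-p)}$.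

Each edge of $\mathcal G(n,d,p)$ is present with probability $p$, as in the Erd\H{o}s--R\'enyi graph $\mathcal G(n,p)$. More is true: the edges of any fixed forest are independent, because an edge $ij$ ending in a leaf $j$ is present with conditional probability $p$ given all points other than $v_j$. The geometry is therefore felt only along cycles, and one asks how large $d$ must be for the spectrum not to feel it. It is known that if $np\to\infty$ and $d=\omega(np\log^2(1/p))$, then the semicircle law holds for $\mathcal G(n,d,p)$, with the same limit as for $\mathcal G(n,p)$. Entropic and spectral thresholds at $d\asymp np\log(1/p)$ have been pointed out in the literature, in particular for recovering the inner products $\langle v_i,v_j\rangle$. Cao and Zhu \cite{CZ} conjecture that the true threshold for the semicircle law is $d\gg np\log(1/p)$. Our first result is the sufficiency direction of this conjecture.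

\begin{theorem}\label{thm:main}
If $np\to\infty$ and $d=\omega(np\log(1/p))$, then the semicircle law holds for $\mathcal G(n,d,p)$.
\end{theorem}

Since $\log(1/p)>\log2$, these hypotheses force $d\to\infty$, so the standing assumption $d\ge2$ costs nothing here.

\subsection{The cap kernel and the exact criterion}

To see where $np\log(1/p)$ comes from, center and normalize the edge indicator:
\begin{equation}\label{eq:k0}
k_0(x,y)=\frac{\mathbf 1\{\langle x,y\rangle\ge\tau\}-p}{\sqrt{np(1-p)}},\qquad X_{ij}=k_0(v_i,v_j)\,\mathbf 1_{i\ne j}.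
\end{equation}
The matrix $X$ differs from $A/\sqrt{np(1-p)}$ by a matrix of rank one and a small multiple of the identity, and $\frac1n\mathbb E\operatorname{tr}X^2=\frac{n-1}n$, so its typical eigenvalues are of order one. Let $K_0$ be the integral operator on $L^2(\sigma)$ with kernel $k_0$. For $f\in L^2(\sigma)$, the sum $\sum_jX_{ij}f(v_j)$ has conditional mean $(n-1)(K_0f)(v_i)$ given $v_i$. So $X$ is a sampled version of $nK_0$, and the eigenvalues of $nK_0$ are to be compared with $1$.

These eigenvalues are explicit. Let $N_m$ be the dimension of the space of spherical harmonics of degree $m$ on $\mathbb S^{d-1}$, and let $P_m$ be the Gegenbauer polynomial of degree $m$ for this sphere, normalized by $P_m(1)=1$; Section~\ref{sec:prelim} recalls the definitions. Put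
\begin{equation}\label{eq:sm}
\lambda_m=\mathbb E\big[\mathbf 1\{t\ge\tau\}P_m(t)\big],\qquad s_m=\frac{n\lambda_m}{\sqrt{np(1-p)}}\qquad(m\ge1).
\end{equation}
Then $nK_0$ vanishes on constants and has the eigenvalue $s_m$ with multiplicity $N_m$ on harmonics of degree $m\ge1$. The largest one is $s_1$, which belongs to the linear functions. Here $\lambda_1=p\,\mathbb E[t\mid t\ge\tau]$, and $t$ is sub-Gaussian with variance proxy $1/d$, so on an event of probability $p$ its mean is at most $\sqrt{2\log(1/p)/d}$. This gives $s_1^2\le4np\log(1/p)/d$ (Lemma~\ref{lem:lambda}). The hypothesis of Theorem~\ref{thm:main} thus guarantees that all eigenvalues of $nK_0$ tend to zero, and this is the only way in which it is used.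

A small operator norm is more than the semicircle law needs. The part of $k_0$ of degree $m$ contributes to $X$ a matrix of rank at most $N_m$, and a perturbation of rank $o(n)$ with small Frobenius norm does not affect the limit of $\mu_X$. So each eigenvalue should be weighed by its share of the squared $L^2$ norm of $k_0$. Parseval's identity gives $\sum_{m\ge1}N_m\lambda_m^2=p(1-p)$, and hence
\begin{equation}\label{eq:nu}
\nu_n=\sum_{m\ge1}\frac{N_ms_m^2}{n}\,\delta_{s_m}=\sum_{m\ge1}\frac{N_m\lambda_m^2}{p(1-p)}\,\delta_{s_m}
\end{equation}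
is a probability measure on $\mathbb R$. We write $\nu_n(|s|>\eta)$ for $\nu_n(\{s:|s|>\eta\})$.

\begin{theorem}\label{thm:iff}
Let $d\ge2$, $p\in(0,1/2)$ and $np\to\infty$. The semicircle law holds for $\mathcal G(n,d,p)$ if and only if $\nu_n(|s|>\eta)\to0$ for every $\eta>0$.
\end{theorem}

\begin{example}[the circle]\label{ex:circle}
Let $d=2$. Then $t=\cos\vartheta$ with $\vartheta$ uniform on $[0,\pi]$, $\{t\ge\tau\}=\{\vartheta\le\pi p\}$, $P_m(\cos\vartheta)=\cos m\vartheta$ and $N_m=2$ for $m\ge1$, so $\lambda_m=\sin(m\pi p)/(m\pi)$. For $1\le m\le1/(2p)$ the inequality $\sin x\ge2x/\pi$ on $[0,\pi/2]$ gives $\lambda_m\ge2p/\pi$. Hence $s_m\ge\frac2\pi\sqrt{np}\to\infty$, and each such $m$ has weight at least $8p/\pi^2$ in \eqref{eq:nu}. There are $\lfloor1/(2p)\rfloor\ge1/(4p)$ such $m$, so $\nu_n(|s|>1)\ge2/\pi^2$ for large $n$. By Theorem~\ref{thm:iff}, the semicircle law fails on the circle for every sequence $p$ with $np\to\infty$.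
\end{example}

\begin{corollary}\label{cor:regimes}
Let $np\to\infty$ and $d\ge2$.
\begin{enumerate}
\item[(1)] Suppose $p\ge p_0$ for a constant $p_0>0$. Then the semicircle law holds for $\mathcal G(n,d,p)$ if and only if $d/n\to\infty$, that is, if and only if $d=\omega(np\log(1/p))$.
\item[(2)] Suppose $p\to0$ and, for some fixed $\kappa\in(0,\frac12)$, $N_{m_*+1}/n\to\infty$, where $m_*=\lfloor(\frac12-\kappa)\log(1/p)\rfloor$. Then the semicircle law holds for $\mathcal G(n,d,p)$. In particular it holds if $p\to0$ and $d\ge n^c$ for a fixed $c>0$, and it holds if $p\le n^{-a}$ and $d\ge1+e^{8/a}\frac a4\log n$ for a fixed $a>0$.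
\end{enumerate}
\end{corollary}

So the condition of Theorem~\ref{thm:main} is sharp when $p$ is bounded below. When $p\to0$ it is sufficient but not necessary in general: for $p=1/\log n$ and $d=\lceil\sqrt n\rceil$ part (2) applies with $c=\frac12$, although $d\ll np\log(1/p)=n\log\log n/\log n$.

\begin{remark}
The hypothesis $np\to\infty$ cannot be dropped. Given $v_i$, the edges at $i$ are independent, so $i$ is isolated with probability $(1-p)^{n-1}\ge e^{-2np}$. Each isolated vertex gives an eigenvalue $0$, so if $np\le C$ along a subsequence, then $\mathbb E\mu_A(\{0\})\ge e^{-2C}$ there, while $\mu_{sc}$ has no atom.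
\end{remark}

\subsection{Outline}

Section~\ref{sec:moments} writes the moments of a kernel matrix as sums of graph integrals and works out the smallest cases. Section~\ref{sec:bounds} contains the main estimate, Proposition~\ref{prop:dichotomy}: every graph integral other than those of doubled trees is small as soon as the sup norm and the operator norm of the kernel are small. This yields a semicircle law for rotation-invariant kernels in Section~\ref{sec:semicircle}. Theorem~\ref{thm:main}, Theorem~\ref{thm:iff} and Corollary~\ref{cor:regimes} are proved in Sections~\ref{sec:lambda}, \ref{sec:iff} and \ref{sec:cor}.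

\section{Zonal kernels and spectral distributions}\label{sec:prelim}

\subsection{Zonal kernels}

A \emph{zonal kernel} is a bounded Borel function $k$, defined at every point of $\mathbb S^{d-1}\times\mathbb S^{d-1}$, with $k(Qx,Qy)=k(x,y)$ for all $Q\in O(d)$. The group $O(d)$ acts transitively on pairs with a given inner product, so $k(x,y)=\varphi(\langle x,y\rangle)$ for a function $\varphi$ on $[-1,1]$. In particular $k$ is symmetric and $k(x,x)$ is a constant. We denote by the capital letter $K$ the operator $Kf(x)=\int k(x,y)f(y)\,d\sigma(y)$ on $L^2(\sigma)$ and by $\|K\|$ its operator norm. By invariance the row norm $\|k(x,\cdot)\|_{L^2(\sigma)}$ does not depend on $x$; it equals $\|k\|_2:=\|k\|_{L^2(\sigma\otimes\sigma)}$. Schur's test for a symmetric kernel gives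
\begin{equation}\label{eq:schur}
\|K\|\le\int|k(x,y)|\,d\sigma(y),
\end{equation}
where the right side again does not depend on $x$.

\subsection{Spherical harmonics}

Let $\mathcal H_m$ be the space of restrictions to $\mathbb S^{d-1}$ of homogeneous harmonic polynomials of degree $m$ on $\mathbb R^d$. We use the following standard facts.
\begin{enumerate}
\item[(H1)] $L^2(\sigma)$ is the orthogonal sum of the spaces $\mathcal H_m$, $m\ge0$. We have $N_0=1$ and $N_m=\dim\mathcal H_m=\binom{d+m-2}{m}+\binom{d+m-3}{m-1}$ for $m\ge1$. Thus $N_1=d$, and $N_m$ is nondecreasing in $m$.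
\item[(H2)] If $h_1,\dots,h_{N_m}$ is an orthonormal basis of $\mathcal H_m$, then $Z_m(x,y)=\sum_jh_j(x)h_j(y)$ is the kernel of the orthogonal projection onto $\mathcal H_m$, and $Z_m(x,y)=N_mP_m(\langle x,y\rangle)$ for a polynomial $P_m$ of degree $m$ with $P_m(1)=1$. For example $P_0=1$ and $P_1(t)=t$. Cauchy--Schwarz gives $|Z_m|\le N_m$, that is, $|P_m|\le1$ on $[-1,1]$. The function $P_m(\langle x,\cdot\rangle)$ lies in $\mathcal H_m$ and has squared norm $Z_m(x,x)/N_m^2=1/N_m$.
\item[(H3)] (Funk--Hecke.) If $k(x,y)=\varphi(\langle x,y\rangle)$ is zonal, then $K$ acts on $\mathcal H_m$ as multiplication by $\kappa_m=\mathbb E[\varphi(t)P_m(t)]$.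
\item[(H4)] The law of $t$ has density $c_d(1-t^2)^{(d-3)/2}$ on $(-1,1)$, where $c_d=\Gamma(\frac d2)/\big(\sqrt\pi\,\Gamma(\frac{d-1}2)\big)$, and $P_m$ solves $(1-t^2)P_m''-(d-1)tP_m'+m(m+d-2)P_m=0$.
\end{enumerate}
We call $\kappa_m$ the eigenvalues of $k$. By (H1)--(H3), $k=\sum_m\kappa_mZ_m$ in $L^2(\sigma\otimes\sigma)$, where the $Z_m$ are orthogonal with $\|Z_m\|_2^2=N_m$. Hence $\|K\|=\max_m|\kappa_m|$ and $\|k\|_2^2=\sum_mN_m\kappa_m^2$. If $k_1,\dots,k_q$ are zonal with eigenvalues $\kappa_m^{(1)},\dots,\kappa_m^{(q)}$ and $q\ge2$, then, with $x_{q+1}=x_1$,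
\begin{equation}\label{eq:cycle}
\int\prod_{i=1}^qk_i(x_i,x_{i+1})\prod_{i=1}^qd\sigma(x_i)=\sum_{m\ge0}N_m\,\kappa_m^{(1)}\cdots\kappa_m^{(q)},
\end{equation}
because the left side is the inner product of $k_q$ with the kernel of $K_1\cdots K_{q-1}$.

For the kernel $k_0$ of \eqref{eq:k0} the eigenvalue on constants is $0$. For $m\ge1$ we have $\mathbb EP_m(t)=0$, since $\mathcal H_m$ is orthogonal to constants, so the eigenvalue is $s_m/n$. Using $p<1-p$ for the first bound,
\begin{equation}\label{eq:k0norms}
\sup|k_0|=\sqrt{\frac{1-p}{np}}\le\frac1{\sqrt{np}},\qquad n\|k_0\|_2^2=\sum_{m\ge1}\frac{N_ms_m^2}n=1,\qquad n\|K_0\|=\max_{m\ge1}|s_m|.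
\end{equation}

\subsection{Stability of spectral distributions}

Let $F_M$ be the distribution function of $\mu_M$. The rank inequality states that $\sup|F_M-F_{M'}|\le\operatorname{rank}(M-M')/n$ for symmetric $n\times n$ matrices. Suppose $M-M'=R+aI$ with $a\in\mathbb R$ and $\operatorname{rank}R\le r$. Integrating by parts to handle $R$, and noting that $aI$ shifts each eigenvalue by $a$, we get for $f\in C_c^1(\mathbb R)$
\begin{equation}\label{eq:perturb}
\Big|\int f\,d\mu_M-\int f\,d\mu_{M'}\Big|\le\frac rn\|f'\|_{L^1}+|a|\,\|f'\|_\infty .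
\end{equation}

\begin{lemma}\label{lem:stable}
Let $M_n,M_n'$ be random symmetric $n\times n$ matrices.
\begin{enumerate}
\item[(a)] If $\int f\,d\mu_{M_n}\to\int f\,d\mu_{sc}$ in probability for all $f\in C_c^1(\mathbb R)$, then the semicircle law holds for $M_n$.
\item[(b)] If $M_n-M_n'=R_n+a_nI$ with $\operatorname{rank}R_n\le r_n$, where $r_n=o(n)$ and $a_n=o(1)$ are deterministic, then the semicircle law holds for $M_n$ if and only if it holds for $M_n'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $\chi\in C_c^1$ with $0\le\chi\le1$ and $\chi=1$ on $[-2,2]$, and let $f$ be bounded and continuous. The function $f\chi$ is a uniform limit of functions in $C_c^1$, so $\int f\chi\,d\mu_{M_n}\to\int f\,d\mu_{sc}$ in probability. Also $|\int f(1-\chi)\,d\mu_{M_n}|\le\|f\|_\infty(1-\int\chi\,d\mu_{M_n})\to0$ in probability. Part (b) follows from (a) and \eqref{eq:perturb}.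
\end{proof}

We have $A/\sqrt{np(1-p)}=X+a_n(\mathbf 1\mathbf 1^T-I)$ with $a_n=p/\sqrt{np(1-p)}\le\sqrt{2p/n}\to0$. By Lemma~\ref{lem:stable}(b), \emph{the semicircle law holds for $\mathcal G(n,d,p)$ if and only if it holds for $X$}. From now on we work with $X$.

\section{Moments as graph integrals}\label{sec:moments}

\subsection{The moment formula}

Multigraphs are finite and may have parallel edges and loops; a loop adds $2$ to the degree of its vertex. We write $|H|$ for the number of vertices of $H$ and call $H$ \emph{even} if all degrees are even. Given a zonal kernel $k_e$ for each edge $e$ of $H$, put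
\[
J(H)=n^{|H|-1}\int\prod_{e=uw}k_e(x_u,x_w)\prod_{u}d\sigma(x_u),
\]
and let $J^+(H)$ be the same expression with $|k_e|$ in place of $k_e$, so that $|J(H)|\le J^+(H)$. A loop contributes the constant $k_e(x,x)$. The integral $J(H)$ is linear in each $k_e$. By invariance, if we integrate over all points except one point $x_w$, the result does not depend on $x_w$; so one point may be frozen in $J$ and in $J^+$.

Let $k$ be a zonal kernel and $Y_{ij}=k(v_i,v_j)\mathbf 1_{i\ne j}$. A \emph{pattern of length $q$} is a sequence $\mathbf a=(a_1,\dots,a_q)$ of positive integers with $a_1=1$, $a_j\le1+\max_{i<j}a_i$ for $j\ge2$, and $a_j\ne a_{j+1}$ for all $j$, where $a_{q+1}=a_1$. It is a closed walk whose vertices are labeled in order of first appearance. Let $G_{\mathbf a}$ be the multigraph on $\{a_1,\dots,a_q\}$ with the $q$ edges $a_ja_{j+1}$. It is connected, loopless and even. Write $(n)_j=n(n-1)\cdots(n-j+1)$. Expand $\operatorname{tr}Y^q=\sum Y_{i_1i_2}\cdots Y_{i_qi_1}$ and relabel each nonzero term in order of first appearance. A pattern $\mathbf a$ with $j$ vertices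 arises from $(n)_j$ index sequences, each with expectation $n^{-(j-1)}J(G_{\mathbf a})$. Therefore
\begin{equation}\label{eq:moment}
\frac1n\mathbb E\operatorname{tr}Y^q=\sum_{\mathbf a}\frac{(n)_{|G_{\mathbf a}|}}{n^{|G_{\mathbf a}|}}\,J(G_{\mathbf a}),
\end{equation}
where all edges carry $k$. The number of patterns depends only on $q$, and the prefactors lie in $[0,1]$ and tend to $1$.

We measure a kernel by three numbers. A zonal kernel $k$ is \emph{$(\alpha,\beta,\theta)$-bounded} if
\[
\sup|k|\le\alpha,\qquad\sqrt n\,\|k\|_2\le\beta,\qquad n\|K\|\le\theta .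
\]
By \eqref{eq:k0norms}, $k_0$ is $((np)^{-1/2},1,\max_m|s_m|)$-bounded. The case of interest is thus $\beta=1$ with $\alpha$ and $\theta$ small.

\subsection{The fourth moment}

The patterns of length $4$ are determined by whether $a_1=a_3$ and whether $a_2=a_4$. They are $1212$ (a fourfold edge), $1213$ and $1232$ (a path on three vertices with both edges doubled), and $1234$ (a $4$-cycle). Put $\rho^2=n\|k\|_2^2$. For a doubled path, integrating out the two end points gives $J=n^2(\rho^2/n)^2=\rho^4$. For the cycle we use \eqref{eq:cycle}. So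
\begin{equation}\label{eq:fourth}
\frac1n\mathbb E\operatorname{tr}Y^4=\frac{(n)_2}{n^2}\,n\!\int k(x,y)^4d\sigma(y)+2\,\frac{(n)_3}{n^3}\,\rho^4+\frac{(n)_4}{n^4}\,n^3\sum_{m\ge0}N_m\kappa_m^4 .
\end{equation}
The three terms correspond to the three norms. The first is at most $\alpha^2\beta^2$. The second tends to $2=\int x^4d\mu_{sc}$ when $\rho\to1$. The third is at most $\theta^2\beta^2$, and for $k=k_0$ the quantity $n^3\sum_mN_m\kappa_m^4$ equals $\frac1n\sum_mN_ms_m^4=\int s^2\,d\nu_n$. This is how $\nu_n$ enters: when $np\to\infty$, the fourth moment of $X$ tends to $2$ exactly when $\int s^2d\nu_n\to0$.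

\subsection{Three model graphs}

For higher moments we must show that $J(G)$ is small for every connected even loopless $G$ that is not a \emph{doubled tree}, that is, a tree with every edge replaced by two parallel edges. The following cases show the two available tools and why they must be combined. All edges carry one $(\alpha,\beta,\theta)$-bounded kernel $k$.

\begin{example}[cycles need cancellation]\label{ex:cycle}
For the cycle $C_q$ with $q\ge3$, \eqref{eq:cycle} gives $|J(C_q)|\le n^{q-1}\|K\|^{q-2}\|k\|_2^2\le\theta^{q-2}\beta^2$. Absolute values must not be taken here: since $|k_0|\ge\sqrt{p/n}$ everywhere, $J^+(C_4)\ge np^2$ for $k=k_0$, which is unbounded when $p\gg n^{-1/2}$.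
\end{example}

\begin{example}[dense graphs need no cancellation]\label{ex:K5}
The complete graph $K_5$ is even and occurs for $q=10$. It has no vertex of degree $2$ and no parallel edges, so no point can be integrated out by hand. On the vertices $0,\dots,4$ take the paths $T_1=0\,1\,2\,3\,4$ and $T_2=0\,2\,4\,1\,3$. They are edge-disjoint spanning trees, and the edges $40$ and $30$ are left over. Bound these two by $\alpha$ and apply Cauchy--Schwarz:
\[
J^+(K_5)\le\alpha^2n^4\Big(\int\prod_{e\in T_1}k_e^2\Big)^{1/2}\Big(\int\prod_{e\in T_2}k_e^2\Big)^{1/2}\le\alpha^2n^4\Big(\frac{\beta^2}n\Big)^{2}\Big(\frac{\beta^2}n\Big)^{2}=\alpha^2\beta^8,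
\]
where each tree integral is computed by removing leaves one at a time. Two trees pay exactly for the factor $n^{|H|-1}$, and every further edge gains a factor $\alpha$.
\end{example}

\begin{example}[dense blocks along a cycle]\label{ex:hexagon}
Let $H$ be a hexagon in which three alternate edges are tripled. All degrees equal $4$. Contracting the three triple edges leaves a triangle, which has $3$ edges, while two edge-disjoint spanning trees of $H$ would need at least $2+2$ edges between the three blocks; so the method of Example~\ref{ex:K5} fails. Instead treat each block as one edge with kernel $\psi=k^3$. By \eqref{eq:schur}, $n\|\Psi\|\le n\int|k|^3\le\alpha\beta^2$, and then \eqref{eq:cycle} gives $|J(H)|\le n^5\|k\|_2^2\,\|K\|\,\|\Psi\|^3\le\beta^2\theta(\alpha\beta^2)^3$. Absolute values are taken inside the blocks and the operator norm is used between them.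
\end{example}

\section{Bounds for graph integrals}\label{sec:bounds}

We now carry out this program in general. For a set $U$ of vertices of $H$ let $d_H(U)$ be the number of edges between $U$ and its complement. If $H$ is even, then $d_H(U)$ is even, because the sum of the degrees in $U$ equals $d_H(U)$ plus twice the number of edges inside $U$. If $H$ is also connected, then $d_H(U)\ge2$ for every nonempty proper $U$. Call $H$ \emph{$4$-edge-connected} if $d_H(U)\ge4$ for every nonempty proper $U$. A connected even multigraph is therefore either $4$-edge-connected or has a cut with exactly two edges; this dichotomy is where evenness is used. The first case is handled with two spanning trees and the second by a reduction.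

\subsection{Two spanning trees}

The blocks produced by the reduction may fall one edge short of $4$-edge-connectivity. So call $H$ \emph{thick} if $|H|\ge2$ and $H$ becomes $4$-edge-connected after adding one suitable edge. A $4$-edge-connected multigraph with at least two vertices is thick. Recall the theorem of Nash-Williams and Tutte, in the case of two trees: a multigraph has two edge-disjoint spanning trees if and only if, for every partition of its vertex set into $r$ nonempty classes, at least $2(r-1)$ edges join different classes.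

\begin{lemma}\label{lem:thick}
Let $H$ be thick, and let each $k_e$ be $(\alpha_e,\beta_e,\theta_e)$-bounded with $\alpha_e,\beta_e\le1$. Then
\begin{enumerate}
\item[(a)] $J^+(H)\le\max_e\alpha_e\le1$;
\item[(b)] $J^+(H)\le\beta_{e_0}$ for every edge $e_0$ that is not a loop.
\end{enumerate}
\end{lemma}

\begin{proof}
Consider a partition into $r\ge2$ classes. After the extra edge is added, each class has at least $4$ outgoing edges and each crossing edge is counted twice, so there are at least $2r$ crossing edges. Hence $H$ has at least $2r-1\ge2(r-1)$ crossing edges, and it has edge-disjoint spanning trees $T_1,T_2$. For any such pair, bound the remaining edges by $\alpha_e$ and apply Cauchy--Schwarz to $\prod_{T_1}|k_e|\cdot\prod_{T_2}|k_e|$. Integrating out leaves one at a time gives $\int\prod_{e\in T_i}k_e^2=\prod_{e\in T_i}\|k_e\|_2^2\le n^{-(|H|-1)}\prod_{e\in T_i}\beta_e^2$. Therefore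
\begin{equation}\label{eq:CS}
J^+(H)\le\prod_{e\in T_1\cup T_2}\beta_e\prod_{e\notin T_1\cup T_2}\alpha_e .
\end{equation}

(a) The partition into singletons shows that $H$ has at least $2|H|-1$ edges, while $T_1\cup T_2$ has $2|H|-2$. Some edge lies outside both trees, and all other factors in \eqref{eq:CS} are at most $1$.

(b) It suffices to choose the trees with $e_0\in T_1\cup T_2$. If $e_0\notin T_1\cup T_2$, then $T_1+e_0$ contains a cycle through $e_0$, and since $e_0$ is not a loop this cycle contains an edge $e'$ of $T_1$. Replace $T_1$ by $T_1+e_0-e'$, which is a spanning tree disjoint from $T_2$.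
\end{proof}

\subsection{Reduction along a cut with two edges}

If $H$ has a cut with two edges, we integrate out one side and replace it by a single new edge (Figure~\ref{fig:reduction}). Choosing the smallest possible side makes that side thick or a single vertex, so that Lemma~\ref{lem:thick} controls it. The new edge carries a new kernel. This is why we allow different kernels on different edges, and why we track three norms: the class of $(1,1,1)$-bounded kernels is closed under the operation. We write $H[W]$ for the subgraph induced on $W$ and $H-W$ for the subgraph induced on the complement of $W$.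

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={font=\small}]
\draw (0,0) ellipse (1.3 and 0.85); \node at (-0.55,0) {$H-W$};
\draw (3.4,0) ellipse (1.3 and 0.85); \node at (3.9,0) {$H[W]$};
\fill (0.7,0.4) circle (2pt) node[left] {$u$}; \fill (0.7,-0.4) circle (2pt) node[left] {$u'$};
\fill (2.6,0) circle (2pt) node[right] {$w$};
\draw[thick] (0.7,0.4)--(2.6,0)--(0.7,-0.4);
\node at (1.7,0.5) {$e_1$}; \node at (1.7,-0.5) {$e_2$};
\draw (0,-2.3) ellipse (1.3 and 0.85); \node at (-0.55,-2.3) {$H-W$};
\draw (3.4,-2.3) ellipse (1.3 and 0.85); \node at (3.9,-2.3) {$H[W]$};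
\fill (0.7,-1.9) circle (2pt) node[left] {$u$}; \fill (0.7,-2.7) circle (2pt) node[left] {$u'$};
\fill (2.7,-1.9) circle (2pt) node[right] {$w$}; \fill (2.7,-2.7) circle (2pt) node[right] {$w'$};
\draw[thick] (0.7,-1.9)--(2.7,-1.9) (0.7,-2.7)--(2.7,-2.7);
\node at (1.7,-1.65) {$e_1$}; \node at (1.7,-2.95) {$e_2$};
\draw[->,thick] (5.1,-1.15)--(6.1,-1.15);
\draw (7.8,-1.15) ellipse (1.3 and 0.85); \node at (7.25,-1.15) {$H-W$};
\fill (8.5,-0.75) circle (2pt) node[left] {$u$}; \fill (8.5,-1.55) circle (2pt) node[left] {$u'$};
\draw[thick,dashed] (8.5,-0.75) .. controls (10,-0.4) and (10,-1.9) .. (8.5,-1.55);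
\node at (9.95,-1.15) {$e^*$};
\end{tikzpicture}
\caption{A vertex set $W$ is joined to the rest of an even multigraph $H$ by exactly two edges $e_1,e_2$, which end at the same vertex of $W$ (top left) or at two different vertices (bottom left). Integrating out the points of $W$ replaces $H[W]$, $e_1$ and $e_2$ by one new edge $e^*$ between $u$ and $u'$ (right); it is a loop if $u=u'$.}
\label{fig:reduction}
\end{figure}

\begin{lemma}\label{lem:reduction}
Let $H$ be a connected even multigraph with $|H|\ge2$ that is not $4$-edge-connected, and let each $k_e$ be a zonal kernel. Then there are a nonempty proper vertex set $W$ with exactly two outgoing edges $e_1=uw$ and $e_2=u'w'$, where $w,w'\in W$ and $u,u'\notin W$, and a zonal kernel $k^*$, with the following properties. Let $H'$ be $H-W$ together with a new edge $e^*=uu'$ carrying $k^*$.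
\begin{enumerate}
\item[(a)] $H'$ is connected and even, $|H'|<|H|$, and $J(H')=J(H)$.
\item[(b)] Either $|W|=1$ or $H[W]$ is thick.
\item[(c)] If the kernel $k_i$ of $e_i$ is $(\alpha_i,\beta_i,\theta_i)$-bounded for $i=1,2$ and $\Lambda=J^+(H[W])$, then $k^*$ is $(\Lambda\beta_1\beta_2,\ \Lambda\theta_1\beta_2,\ \Lambda\theta_1\theta_2)$-bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
Among nonempty proper sets with $d_H(W)=2$ choose $W$ of minimum cardinality. Then $d_H(U)\ge4$ for $\emptyset\ne U\subsetneq W$, since $d_H(U)$ is even, at least $2$, and not equal to $2$.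

\emph{The graph $H'$.} Each component of $H-W$ sends at least two edges out, all of them into $W$, and only two such edges exist. So $H-W$ is connected, and so is $H'$. The edge $e^*$ restores the degrees of $u$ and $u'$ (if $u=u'$, a loop replaces two edges), so $H'$ is even.

\emph{Thickness.} Let $|W|\ge2$. Let $\widetilde H$ be $H[W]$ if $w=w'$ and $H[W]$ plus an edge $ww'$ if $w\ne w'$. We claim that $\widetilde H$ is $4$-edge-connected. Let $\emptyset\ne U\subsetneq W$. If $U$ contains neither $w$ nor $w'$, then the edges leaving $U$ are the same in $H$ and in $\widetilde H$, so $d_{\widetilde H}(U)=d_H(U)\ge4$. If $U$ contains both (for $w=w'$: if $U$ contains $w$), apply this to $W\setminus U$, which has the same cut in $\widetilde H$. If $w\ne w'$ and $U$ contains exactly one of them, then exactly one of $e_1,e_2$ leaves $U$ in $H$ and the edge $ww'$ leaves $U$ in $\widetilde H$, so again $d_{\widetilde H}(U)=d_H(U)\ge4$. This proves (b).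

\emph{The kernel, case $w=w'$.} The integral of $\prod_{e\in H[W]}k_e$ over the points of $W\setminus\{w\}$ does not depend on $x_w$ and equals $n^{-(|W|-1)}J(H[W])$. Integrate next over $x_w$ and split $n^{|H|-1}=n^{|W|-1}\cdot n\cdot n^{|H'|-1}$. This gives $J(H)=J(H')$ with
\[
k^*(x,x')=J(H[W])\;n\int k_1(x,z)k_2(z,x')\,d\sigma(z).
\]
Let $\Psi$ be $n^{-1}J(H[W])$ times the identity operator, so that $n\|\Psi\|\le\Lambda$.

\emph{The kernel, case $w\ne w'$.} Let $\psi(x_w,x_{w'})$ be $n^{|W|-2}$ times the integral of $\prod_{e\in H[W]}k_e$ over the points of $W\setminus\{w,w'\}$. It is a zonal kernel. Splitting $n^{|H|-1}=n^{|W|-2}\cdot n^2\cdot n^{|H'|-1}$ gives $J(H)=J(H')$ with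
\[
k^*(x,x')=n^2\iint k_1(x,z)\psi(z,z')k_2(z',x')\,d\sigma(z)\,d\sigma(z').
\]
Let $\Psi$ be the operator of $\psi$. By \eqref{eq:schur}, $n\|\Psi\|$ is at most $n^{|W|-1}$ times the integral of $\prod_{e\in H[W]}|k_e|$ over the points of $W\setminus\{w\}$, which is $\Lambda$.

\emph{The bounds.} In both cases $k^*$ is zonal and $k^*(x,x')=n^2\langle k_1(x,\cdot),\Psi k_2(x',\cdot)\rangle_{L^2(\sigma)}$ at every pair of points, with $n\|\Psi\|\le\Lambda$. Hence $|k^*|\le n^2\|k_1\|_2\|\Psi\|\|k_2\|_2\le\Lambda\beta_1\beta_2$. Next, $k^*(\cdot,x')=n^2K_1\Psi k_2(x',\cdot)$, so $\sqrt n\|k^*\|_2\le n\|K_1\|\cdot n\|\Psi\|\cdot\sqrt n\|k_2\|_2\le\Lambda\theta_1\beta_2$. Finally $K^*=n^2K_1\Psi K_2$, so $n\|K^*\|\le\Lambda\theta_1\theta_2$.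
\end{proof}

Rotation invariance was used in two places: the row norms do not depend on the row, and in the case $w=w'$ the block $H[W]$ integrates to a constant rather than to a function of $x_w$.

\subsection{All even graphs}

Consider the case $W=\{w\}$ with $k_1=k_2=k$ a $(\gamma,1,\gamma)$-bounded kernel. Then $k^*$ is the kernel of $nK^2$, and Lemma~\ref{lem:reduction}(c) says that it is $(1,\gamma,\gamma)$-bounded. Its sup norm is not small: on the diagonal it equals $n\|k\|_2^2=\rho^2$. So the gain is now stored in the row norm and the operator norm, and we must show that it survives further reductions. It does unless the edge is a loop, which sees only the diagonal value.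

\begin{lemma}\label{lem:even}
Let $H$ be a connected even multigraph all of whose kernels are $(1,1,1)$-bounded, and let $0\le\gamma\le1$.
\begin{enumerate}
\item[(a)] $|J(H)|\le1$.
\item[(b)] If some edge, possibly a loop, is $(\gamma,\gamma,\gamma)$-bounded, then $|J(H)|\le\gamma$.
\item[(c)] If some edge $e_0$ that is not a loop is $(1,\gamma,\gamma)$-bounded, then $|J(H)|\le\gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
Whenever Lemma~\ref{lem:reduction} applies to $H$, we have $\Lambda\le1$: if $|W|=1$, then $\Lambda$ is a product of absolute values of loop constants, and otherwise $H[W]$ is thick and Lemma~\ref{lem:thick}(a) applies. Consequently $k^*$ is $(1,1,1)$-bounded.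

(a) Induction on $|H|$. If $|H|=1$, then $J(H)$ is a product of loop constants. If $|H|\ge2$ and $H$ is $4$-edge-connected, use Lemma~\ref{lem:thick}(a). Otherwise $J(H)=J(H')$ and the induction hypothesis applies to $H'$.

(b) If $\gamma=0$ the kernel vanishes. Otherwise divide it by $\gamma$ and use (a) and linearity.

(c) Induction on $|H|\ge2$. If $H$ is $4$-edge-connected, use Lemma~\ref{lem:thick}(b). Otherwise apply Lemma~\ref{lem:reduction} and consider the position of $e_0$. If $e_0=e_1$ we may take $\beta_1=\theta_1=\gamma$ and $\beta_2=\theta_2=1$, and if $e_0=e_2$ we may take $\beta_2=\theta_2=\gamma$ and $\beta_1=\theta_1=1$; either way $\beta_1\beta_2$, $\theta_1\beta_2$ and $\theta_1\theta_2$ equal $\gamma$, so $k^*$ is $(\gamma,\gamma,\gamma)$-bounded and (b) applies to $H'$. If $e_0$ lies in $H[W]$, then $|W|\ge2$, so $H[W]$ is thick and $\Lambda\le\gamma$ by Lemma~\ref{lem:thick}(b); again $k^*$ is $(\gamma,\gamma,\gamma)$-bounded. If $e_0$ lies in $H-W$, it is an edge of $H'$ that is not a loop, and the induction hypothesis applies to $H'$.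
\end{proof}

\begin{proposition}\label{prop:dichotomy}
Let $0\le\gamma\le1$, let $k$ be a $(\gamma,1,\gamma)$-bounded zonal kernel, and put $\rho^2=n\|k\|_2^2$. Let $G$ be a connected even loopless multigraph with $k$ on every edge. If $G$ is a doubled tree, then $J(G)=\rho^{2(|G|-1)}$. Otherwise $|J(G)|\le\gamma$.
\end{proposition}

\begin{proof}
A \emph{doubled leaf} is a vertex whose only edges are two parallel edges to one neighbor. If $G$ has a doubled leaf and $G^-$ is obtained by deleting it, then integrating out its point gives $J(G)=\rho^2J(G^-)$, and $G^-$ is connected, even and loopless. Delete doubled leaves as long as possible. A doubled tree with at least two vertices has a doubled leaf and stays a doubled tree after the deletion; conversely, attaching a doubled leaf to a doubled tree gives a doubled tree. So the process ends at a single vertex, for which $J=1$, exactly when $G$ is a doubled tree. This proves the first claim.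

Otherwise the process ends at a graph $G_0$ with $|G_0|\ge2$ and no doubled leaf, and $|J(G)|\le|J(G_0)|$ because $\rho\le1$. If $G_0$ is $4$-edge-connected, Lemma~\ref{lem:thick}(a) gives $|J(G_0)|\le\gamma$. If not, apply Lemma~\ref{lem:reduction} to $G_0$. When $|W|\ge2$, the graph $G_0[W]$ is thick, so $\Lambda\le\gamma$ by Lemma~\ref{lem:thick}(a); then $k^*$ is $(\gamma,\gamma,\gamma)$-bounded and Lemma~\ref{lem:even}(b) applies to $G_0'$. When $W=\{w\}$, there are no loops at $w$, so $\Lambda=1$, the kernel $k^*$ is $(1,\gamma,\gamma)$-bounded, and $w$ has degree $2$. Since $w$ is not a doubled leaf, $u\ne u'$, so $e^*$ is not a loop and Lemma~\ref{lem:even}(c) applies to $G_0'$.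
\end{proof}

\section{A semicircle law for zonal kernel matrices}\label{sec:semicircle}

\begin{proposition}\label{prop:semicircle}
For each $n$ let $k=k_n$ be a zonal kernel on $\mathbb S^{d-1}$, $d=d(n)\ge2$, such that $\sup|k|\to0$, $n\|K\|\to0$, and $\rho^2=n\|k\|_2^2$ satisfies $\rho\le1$ and $\rho\to1$. Then the semicircle law holds for $Y_{ij}=k(v_i,v_j)\mathbf 1_{i\ne j}$.
\end{proposition}

\begin{proof}
\emph{Expected moments.} Fix $q\ge1$ and put $\gamma=\max(\sup|k|,n\|K\|)$, which is at most $1$ for large $n$ and tends to $0$. By \eqref{eq:moment} and Proposition~\ref{prop:dichotomy}, $\frac1n\mathbb E\operatorname{tr}Y^q$ tends to the number of patterns $\mathbf a$ of length $q$ for which $G_{\mathbf a}$ is a doubled tree. A doubled tree has an even number of edges, so this number is $0$ for odd $q$. Let $q=2j$. Such a pattern is a closed walk from the root $1$ of a tree that crosses each tree edge exactly twice, necessarily first away from the root and then back. The distance from the root along the walk is a Dyck path of length $2j$: it has steps $\pm1$, stays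 nonnegative, and starts and ends at $0$. An up-step crosses an edge for the first time and so reaches a new vertex, whose label is forced; a down-step goes to the parent of the current vertex. These two rules reconstruct the pattern from the Dyck path and produce a valid pattern from any Dyck path. So the number is the Catalan number $\frac1{j+1}\binom{2j}j$, which is the $2j$-th moment of $\mu_{sc}$; the odd moments of $\mu_{sc}$ vanish. Since $\mu_{sc}$ has compact support, convergence of all moments implies that $\mathbb E\mu_Y\to\mu_{sc}$ weakly.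

\emph{Concentration.} Let $f\in C_c^1(\mathbb R)$ and $\Xi=\int f\,d\mu_Y$, a function of the independent points $v_1,\dots,v_n$. Let $\Xi_i$ be its value after $v_i$ is replaced by an independent copy. The replacement changes only row $i$ and column $i$ of $Y$, a perturbation of rank at most $2$, so $|\Xi-\Xi_i|\le2\|f'\|_{L^1}/n$ by \eqref{eq:perturb}. The Efron--Stein inequality $\operatorname{Var}\Xi\le\frac12\sum_i\mathbb E(\Xi-\Xi_i)^2$ gives $\operatorname{Var}\Xi\le2\|f'\|_{L^1}^2/n\to0$. Hence $\Xi\to\int f\,d\mu_{sc}$ in probability, and Lemma~\ref{lem:stable}(a) completes the proof.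
\end{proof}

\section{The largest eigenvalue of the cap kernel}\label{sec:lambda}

To apply Proposition~\ref{prop:semicircle} to $k_0$ we need a bound on $|\lambda_m|$ that is uniform in $m$. The indicator of a cap has the special feature that $\lambda_m$ can be integrated in closed form, and the formula reduces all degrees to degree one.

\begin{lemma}\label{lem:lambda}
For all $m\ge1$, $|\lambda_m|\le\lambda_1\le p\sqrt{2\log(1/p)/d}$. Consequently $\max_{m\ge1}|s_m|=s_1\le2\sqrt{np\log(1/p)/d}$.
\end{lemma}

\begin{proof}
\emph{Comparison with degree one.} The differential equation in (H4) can be written as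
\[
\big((1-t^2)^{(d-1)/2}P_m'\big)'=-m(m+d-2)(1-t^2)^{(d-3)/2}P_m .
\]
Integrating over $[\tau,1]$, where the boundary term at $1$ vanishes because $d\ge2$, we get
\[
\lambda_m=c_d\int_\tau^1P_m(t)(1-t^2)^{(d-3)/2}dt=c_d(1-\tau^2)^{(d-1)/2}\frac{P_m'(\tau)}{m(m+d-2)} .
\]
For $m=1$ this reads $\lambda_1=c_d(1-\tau^2)^{(d-1)/2}/(d-1)$. Setting $t=1$ in the differential equation gives $P_m'(1)=m(m+d-2)/(d-1)$. So it suffices to show $|P_m'(\tau)|\le P_m'(1)$. Differentiating the equation shows that $Q=P_m'$ solves
\[
(1-t^2)Q''-(d+1)tQ'+(m-1)(m+d-1)Q=0,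
\]
which is the equation of (H4) for dimension $d+2$ and degree $m-1$. For a polynomial solution $\sum_jb_jt^j$ it says $(j+2)(j+1)b_{j+2}+\big[(m-1)(m+d-1)-j(j+d)\big]b_j=0$, and the bracket is nonzero for $j<m-1$. So a solution of degree $m-1$ is determined by its leading coefficient, and $Q$ is a multiple of the Gegenbauer polynomial of degree $m-1$ for $\mathbb S^{d+1}$. By (H2) for that sphere, $|Q|\le|Q(1)|$ on $[-1,1]$.

\emph{Degree one.} Let $g$ be a standard Gaussian vector in $\mathbb R^d$. Then $|g|$ and $g/|g|$ are independent and $g_1/|g|$ has the law of $t$. From $\mathbb Eg_1^{2j}=(2j-1)!!$ and $\mathbb E|g|^{2j}=d(d+2)\cdots(d+2j-2)\ge d^j$ we get $\mathbb Et^{2j}\le(2j-1)!!/d^j$. Odd moments vanish and $(2j-1)!!/(2j)!=1/(2^jj!)$, so $\mathbb Ee^{zt}\le e^{z^2/(2d)}$ for real $z$. Let $B=\{t\ge\tau\}$, so $\mathbb P(B)=p$ and $\lambda_1=p\,\mathbb E[t\mid B]$. By Jensen's inequality, $e^{z\mathbb E[t\mid B]}\le\mathbb E[e^{zt}\mid B]\le e^{z^2/(2d)}/p$, that is, $\mathbb E[t\mid B]\le\frac z{2d}+\frac{\log(1/p)}z$ for $z>0$. The choice $z=\sqrt{2d\log(1/p)}$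 makes both terms equal to $\sqrt{\log(1/p)/(2d)}$ and gives the bound on $\lambda_1$. The bound on $s_1$ follows from \eqref{eq:sm} and $1-p>\frac12$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:k0norms}, $\sup|k_0|\to0$ because $np\to\infty$, and $n\|k_0\|_2^2=1$. By Lemma~\ref{lem:lambda}, $n\|K_0\|\to0$ because $d=\omega(np\log(1/p))$. Proposition~\ref{prop:semicircle} gives the semicircle law for $X$, hence for $\mathcal G(n,d,p)$.
\end{proof}

\section{The criterion}\label{sec:iff}

We prove Theorem~\ref{thm:iff}. Both directions split $k_0$ into the part with large eigenvalues, which produces a matrix of low rank, and a remainder with controlled operator norm.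

\subsection{Removing the large eigenvalues}

Let $\eta>0$, $\mathcal M=\{m\ge1:|s_m|>\eta\}$ and $\varepsilon=\nu_n(|s|>\eta)$. The set $\mathcal M$ is finite because $\sum_mN_ms_m^2=n$. Put
\[
\ell=\sum_{m\in\mathcal M}\frac{s_m}nZ_m,\qquad k'=k_0-\ell,\qquad\mathcal L=\big(\ell(v_i,v_j)\big)_{i,j\le n},\qquad Y'_{ij}=k'(v_i,v_j)\mathbf 1_{i\ne j},
\]
and let $\ell_0=\ell(x,x)$. Comparing entries off and on the diagonal gives $X=Y'+\mathcal L-\ell_0I$. By (H2), $(Z_m(v_i,v_j))_{i,j}$ is a sum of $N_m$ matrices of rank at most one, and $|Z_m|\le N_m$. Since $m$ has weight $N_ms_m^2/n$ in $\nu_n$,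
\begin{equation}\label{eq:lowrank}
\operatorname{rank}\mathcal L\le\sum_{m\in\mathcal M}N_m=n\int_{|s|>\eta}\frac{d\nu_n}{s^2}\le\frac{n\varepsilon}{\eta^2},\qquad|\ell_0|\le\sup|\ell|\le\int_{|s|>\eta}\frac{d\nu_n}{|s|}\le\frac\varepsilon\eta .
\end{equation}
The kernel $k'$ is zonal, with eigenvalue $s_m/n$ for $m\ge1$, $m\notin\mathcal M$, and $0$ otherwise. Hence
\begin{equation}\label{eq:kprime}
\sup|k'|\le\frac1{\sqrt{np}}+\frac\varepsilon\eta,\qquad n\|k'\|_2^2=1-\varepsilon,\qquad n\|K'\|\le\eta .
\end{equation}

\subsection{Sufficiency}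

Assume $\nu_n(|s|>\eta)\to0$ for every $\eta>0$. We let $\eta$ tend to $0$ slowly. Choose $n_1<n_2<\cdots$ with $\nu_n(|s|>1/j)\le j^{-3}$ for all $n\ge n_j$, and set $\eta_n=1/j$ for $n_j\le n<n_{j+1}$. Then $\eta_n\to0$, and $\varepsilon_n=\nu_n(|s|>\eta_n)$ satisfies $\varepsilon_n/\eta_n^2\to0$. With $\eta=\eta_n$, \eqref{eq:kprime} shows that $k'$ satisfies the hypotheses of Proposition~\ref{prop:semicircle}, so the semicircle law holds for $Y'$. By \eqref{eq:lowrank}, $\operatorname{rank}\mathcal L=o(n)$ and $\ell_0=o(1)$, so it holds for $X$ by Lemma~\ref{lem:stable}(b).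

\subsection{Necessity}

Assume that the semicircle law holds for $X$. We would like to read off $\int s^2d\nu_n\to0$ from \eqref{eq:fourth}, but weak convergence does not control the fourth moment of $X$, and the conclusion need not follow when some $s_m$ are huge. So we first show by a second-moment argument that the eigenvalues above a fixed level carry no weight. After they are removed, all moments are bounded and \eqref{eq:fourth} can be used. Take $\eta=3$ and write $\varepsilon_n=\nu_n(|s|>3)$ and $R=\sum_{m\in\mathcal M}N_m\le n\varepsilon_n/9$.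

\emph{Step 1: $\varepsilon_n\to0$.} Subtracting $\mathcal L$ from $X$ removes about a fraction $\varepsilon_n$ of the squared Frobenius norm. But $\mathcal L$ has rank at most $n\varepsilon_n/9$, and a matrix with semicircular spectrum cannot lose much more than $4$ per unit of rank. To make this precise, order the eigenvalues of $X$ so that $|\xi_1|\ge\dots\ge|\xi_n|$; these are its singular values. The Eckart--Young theorem states that $\|X-M\|_F^2\ge\sum_{i>R}\xi_i^2$ for every matrix $M$ of rank at most $R$. Hence
\[
\frac1n\|X-\mathcal L\|_F^2\ge\frac1n\sum_{i>R}\min(\xi_i^2,4)\ge\int\min(x^2,4)\,d\mu_X-\frac{4R}n\ge\int\min(x^2,4)\,d\mu_X-\frac49\varepsilon_n .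
\]
The function $\min(x^2,4)$ is bounded and continuous, so the expectation of the integral tends to $\int x^2d\mu_{sc}=1$. On the other hand $X-\mathcal L=Y'-\ell_0I$ and $Y'$ has zero diagonal, so \eqref{eq:lowrank} and \eqref{eq:kprime} give
\[
\frac1n\mathbb E\|X-\mathcal L\|_F^2=(n-1)\|k'\|_2^2+\ell_0^2\le1-\varepsilon_n+\frac19\varepsilon_n^2 .
\]
Together, $\frac59\varepsilon_n-\frac19\varepsilon_n^2\le o(1)$, and since $\varepsilon_n\le1$ the left side is at least $\frac49\varepsilon_n$. (The same computation works at any level $\eta$ with $\eta^2>5$.)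

\emph{Step 2: $\int_{|s|\le3}s^2d\nu_n\to0$.} By Step 1, \eqref{eq:lowrank} and Lemma~\ref{lem:stable}(b), the semicircle law holds for $Y'$, and by bounded convergence $\mathbb E\mu_{Y'}\to\mu_{sc}$ weakly. By \eqref{eq:kprime}, $\sup|k'|\to0$ and $k'/3$ is $(1,1,1)$-bounded for large $n$. So \eqref{eq:moment} and Lemma~\ref{lem:even}(a) give $\int x^6\,d\mathbb E\mu_{Y'}\le C$, where $C$ is $3^6$ times the number of patterns of length $6$. Since $0\le x^4-\min(x^4,T^4)\le x^6/T^2$ for every $T>0$, it follows that $\frac1n\mathbb E\operatorname{tr}Y'^4\to\int x^4d\mu_{sc}=2$. Now evaluate \eqref{eq:fourth} for $k'$. The first term is at most $(\sup|k'|)^2\to0$. The second tends to $2$ because $\rho^2=1-\varepsilon_n\to1$. In the third,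
\[
n^3\sum_mN_m\kappa_m^4=\frac1n\sum_{m\ge1,\ m\notin\mathcal M}N_ms_m^4=\int_{|s|\le3}s^2d\nu_n\le9 .
\]
Thus $\frac1n\mathbb E\operatorname{tr}Y'^4=2+\int_{|s|\le3}s^2d\nu_n+o(1)$, which proves Step 2.

For any $\eta>0$ we conclude $\nu_n(|s|>\eta)\le\varepsilon_n+\eta^{-2}\int_{|s|\le3}s^2d\nu_n\to0$. This completes the proof of Theorem~\ref{thm:iff}.

\section{Dense and sparse regimes}\label{sec:cor}

We prove Corollary~\ref{cor:regimes}. The two parts differ in the weight that $\nu_n$ gives to low degrees. For $p$ bounded below, degree one carries a positive fraction of the weight, so $s_1$ must tend to zero. For $p\to0$ all degrees up to about $\frac12\log(1/p)$ together carry a vanishing fraction, so the size of their eigenvalues is irrelevant.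

\subsection{Density bounded below}

For $p\in[p_0,\frac12)$ we have $p_0\log2\le p\log(1/p)\le\frac12\log(1/p_0)$, so $d/n\to\infty$ is equivalent to $d=\omega(np\log(1/p))$, and sufficiency is Theorem~\ref{thm:main}. For necessity we need a lower bound on $\lambda_1$.

\begin{lemma}\label{lem:lower}
For all $d\ge2$ and $p\in(0,\frac12)$, $\sqrt d\,\lambda_1\ge0.3\,p$.
\end{lemma}

\begin{proof}
For $d=2$, Example~\ref{ex:circle} gives $\sqrt2\,\lambda_1\ge2\sqrt2\,p/\pi\ge0.3\,p$. Let $d\ge3$. Then the density of $t$ is at most $c_d$. Log-convexity of $\Gamma$ gives $\Gamma(x+\frac12)^2\le\Gamma(x)\Gamma(x+1)=x\Gamma(x)^2$, and with $x=\frac{d-1}2$ this yields $c_d\le\sqrt{d/(2\pi)}$. Put $t_0=0.6/\sqrt d$. Then $\mathbb P(t\ge t_0)\ge\frac12-0.6/\sqrt{2\pi}>0.26$. If $\tau\ge t_0$, then $\lambda_1=\mathbb E[t\,\mathbf 1\{t\ge\tau\}]\ge\tau p\ge0.6\,p/\sqrt d$. If $\tau<t_0$, then, since $\tau>0$, $\lambda_1\ge\mathbb E[t\,\mathbf 1\{t\ge t_0\}]\ge0.26\,t_0\ge0.15/\sqrt d\ge0.3\,p/\sqrt d$, where the last step uses $p<\frac12$.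
\end{proof}

Since $N_1=d$, Lemma~\ref{lem:lower} gives
\[
\nu_n(\{s_1\})\ge\frac{d\lambda_1^2}{p(1-p)}\ge0.09\,p_0,\qquad s_1^2=\frac nd\cdot\frac{d\lambda_1^2}{p(1-p)}\ge0.09\,p_0\,\frac nd .
\]
If $d/n\not\to\infty$, then $d\le Cn$ along a subsequence for some constant $C$. For any fixed $0<\eta<\sqrt{0.09\,p_0/C}$ we then have $\nu_n(|s|>\eta)\ge0.09\,p_0$ along this subsequence, and the semicircle law fails by Theorem~\ref{thm:iff}. This proves part (1).

\subsection{Vanishing density}

A harmonic of low degree cannot concentrate on a small set, so it correlates little with the indicator of a small cap. Hypercontractivity makes this quantitative. Let $g,g'$ be independent standard Gaussian vectors in $\mathbb R^d$, and for $\zeta\in[0,1]$ let $T_\zeta f(x)=\mathbb Ef\big(\zeta x+\sqrt{1-\zeta^2}\,g'\big)$. Nelson's hypercontractivity theorem states that $\|T_\zeta f(g)\|_r\le\|f(g)\|_2$ for $r\ge2$ and $\zeta=(r-1)^{-1/2}$.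

\begin{lemma}\label{lem:level}
For $r\ge2$ and $m\ge1$, $N_m\lambda_m^2\le p^{2-2/r}(r-1)^m$.
\end{lemma}

\begin{proof}
Let $h\in\mathcal H_m$, and denote its homogeneous harmonic extension to $\mathbb R^d$ by the same letter. The law of $g'$ is rotation invariant, so the mean value property of harmonic functions gives $T_\zeta h(x)=h(\zeta x)=\zeta^mh(x)$. Hence $\|h(g)\|_r\le(r-1)^{m/2}\|h(g)\|_2$. Since $h(g)=|g|^mh(g/|g|)$ with independent factors, $\|h(g)\|_r=\||g|^m\|_r\,\|h\|_{L^r(\sigma)}$ for every $r$, and $\||g|^m\|_r\ge\||g|^m\|_2$ for $r\ge2$. Therefore $\|h\|_{L^r(\sigma)}\le(r-1)^{m/2}\|h\|_{L^2(\sigma)}$. Take $h=P_m(\langle x,\cdot\rangle)$, which has $\|h\|_{L^2(\sigma)}^2=1/N_m$ by (H2). H\"older's inequality gives $|\lambda_m|\le p^{1-1/r}\|h\|_{L^r(\sigma)}\le p^{1-1/r}(r-1)^{m/2}N_m^{-1/2}$.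
\end{proof}

Put $L=\log(1/p)$, so $L\to\infty$. By Lemma~\ref{lem:level} and $1-p>\frac12$, the weight of degree $m$ in $\nu_n$ is at most $2\exp\big(-(1-\frac2r)L+m\log(r-1)\big)$. For $r$ close to $2$ we have $1-\frac2r\approx\frac{r-2}2$ and $\log(r-1)\approx r-2$, which explains the range $m<L/2$.

\emph{Low degrees.} Take $r=2+2\kappa$ and $1\le m\le m_*\le(\frac12-\kappa)L$. Using $\log(1+2\kappa)\le2\kappa$ and $\frac1{2+2\kappa}\ge\frac12-\frac\kappa2$,
\[
\Big(1-\frac2r\Big)L-m\log(r-1)\ge2\kappa L\Big[\frac1{2+2\kappa}-\frac12+\kappa\Big]\ge\kappa^2L .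
\]
So the total weight of the degrees $1\le m\le m_*$ is at most $2m_*e^{-\kappa^2L}\le Le^{-\kappa^2L}\to0$.

\emph{High degrees.} Each weight $N_ms_m^2/n$ is at most $1$ and $N_m$ is nondecreasing, so $s_m^2\le n/N_m\le n/N_{m_*+1}\to0$ uniformly in $m\ge m_*+1$.

Fix $\eta>0$. For large $n$ no degree $m>m_*$ has $|s_m|>\eta$, so $\nu_n(|s|>\eta)\le Le^{-\kappa^2L}\to0$, and Theorem~\ref{thm:iff} gives the semicircle law.

\emph{The two special cases.} By (H1), for $m\ge1$,
\begin{equation}\label{eq:Nm}
N_m\ge\binom{d+m-2}m=\frac{(d-1)d\cdots(d+m-2)}{m!}\ge\frac{(d-1)^m}{m!}\ge\Big(\frac{d-1}m\Big)^m .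
\end{equation}
In both cases take $\kappa=\frac14$, so $m_*=\lfloor L/4\rfloor$. Suppose $p\to0$ and $d\ge n^c$. Fix an integer $m>1/c$. Since $m_*\to\infty$, for large $n$ we have $N_{m_*+1}\ge N_m\ge(n^c-1)^m/m!$, and the right side divided by $n$ tends to infinity because $cm>1$.

Suppose $p\le n^{-a}$ and $d-1\ge e^{8/a}\frac a4\log n$. Then $p\to0$ and $L\ge a\log n$, so $m_0=\lfloor\frac a4\log n\rfloor$ satisfies $1\le m_0\le m_*$ for large $n$. We have $(d-1)/m_0\ge e^{8/a}$ and $m_0\ge\frac a4\log n-1$, so \eqref{eq:Nm} gives $N_{m_*+1}\ge N_{m_0}\ge e^{8m_0/a}\ge e^{-8/a}n^2$, and $N_{m_*+1}/n\to\infty$. This proves part (2) and completes the proof of Corollary~\ref{cor:regimes}.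

\begin{thebibliography}{1}

\bibitem{CZ}
Yifan Cao and Yizhe Zhu,
\emph{Spectra of high-dimensional sparse random geometric graphs},
arXiv:2507.06556 (2025).

\end{thebibliography}
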